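# Weigel cusp branches on Modular Towers: a conjecture and its failure

Notation throughout: ${}^gh=ghg^{-1}$, affine maps are composed as maps, $(gh)(z)=g(h(z))$, and $[g,h]=ghg^{-1}h^{-1}$ for group elements. A *$p'$-element* (or *$p'$-group*) has order prime to $p$. A vector over $\mathbb Z/p^{k+1}$ or $\mathbb Z_p$ is *primitive* if it is nonzero mod $p$.

## 1. Quadruples of order-three maps of $\mathbb Z/p^{k+1}$

We begin with a computation that needs no theory. In Section 2 it turns out to refute a conjecture.

Let $p\equiv 1\bmod 3$ be a prime, $k\ge 0$, and $R=\mathbb Z/p^{k+1}$. By Hensel's lemma $\mathbb Z_p$ contains a primitive cube root of unity $\omega$. Put $\bar\omega=\omega^{-1}$ and $\mu_3=\{1,\omega,\bar\omega\}$, and use the same letters for the images in $R$. Cube roots of unity stay distinct mod $p$, so $1-\omega$ and $1-\bar\omega$ are units. Let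
$$G_k=R\rtimes\mu_3=\{z\mapsto \varepsilon z+c:\ \varepsilon\in\mu_3,\ c\in R\}.$$
The *multiplier* $\varepsilon$ is a homomorphism $G_k\to\mu_3$. An element with $\varepsilon\ne1$ has a unique fixed point $x=c/(1-\varepsilon)$, has the form $z\mapsto\varepsilon(z-x)+x$, and has order $3$. Conjugation by $\gamma\in G_k$ keeps the multiplier and moves the fixed point to $\gamma(x)$. Hence all elements with multiplier $\omega$ form one conjugacy class $C_+$, and all elements with multiplier $\bar\omega$ form one class $C_-$.

If $g,h$ have multipliers $\varepsilon,\varepsilon'\neq 1$ and fixed points $x,x'$, then $gh(z)=\varepsilon\varepsilon'z+\varepsilon(1-\varepsilon')x'+(1-\varepsilon)x$. Comparing with $hg$, we get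
$$[g,h]=\text{translation by }(1-\varepsilon)(1-\varepsilon')(x-x'). \tag{1}$$

Consider quadruples $\mathbf g=(g_1,g_2,g_3,g_4)$ in $G_k$ with
$$g_1g_2g_3g_4=1,\qquad \langle g_1,\dots,g_4\rangle=G_k,\qquad\text{two of the }g_i\text{ in }C_+,\text{ two in }C_-, \tag{2}$$
taken up to simultaneous conjugation by $G_k$. The braid moves are
$$q_i:\ (\dots,g_i,g_{i+1},\dots)\mapsto(\dots,g_ig_{i+1}g_i^{-1},\,g_i,\dots),\qquad i=1,2,3. \tag{3}$$
They preserve the conditions (2).

**Generation criterion.** Let $x_i$ be the fixed point of $g_i$. Then $\langle\mathbf g\rangle=G_k$ if and only if the $x_i$ are not all congruent mod $p$. If they are all congruent, the image of $\langle \mathbf g\rangle$ in $G_0$ fixes a point of $\mathbb F_p$, so it is not $G_0$. If $x_i\not\equiv x_j$, then by (1) the group contains a translation by a unit, hence all translations. Since it also contains $g_1$, of multiplier $\ne1$, it is $G_k$.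

**Proposition 1.** Quadruples (2) exist, and the braid moves act transitively on them up to conjugation.

*Proof.* The move $q_i$ interchanges the multipliers in positions $i,i+1$, so every orbit contains a quadruple with multipliers $(\omega,\bar\omega,\omega,\bar\omega)$. For these we choose coordinates. The map $g_1g_2$ is translation by $(1-\omega)(x_1-x_2)$, and $g_3g_4$ is translation by $(1-\omega)(x_3-x_4)$. So the product is $1$ exactly when $x_1-x_2+x_3-x_4=0$. Put
$$u=x_1-x_2=x_4-x_3,\qquad v=x_2-x_3=x_1-x_4 .$$
Conjugating by translations we may take $x_2=0$. Then $(x_1,x_2,x_3,x_4)=(u,0,-v,u-v)$, so $(u,v)\in R^2$ determines the quadruple up to translation, and every $(u,v)$ occurs. The criterion says that it generates if and only if $(u,v)$ is primitive. For example $(1,0)$ is allowed, so quadruples exist.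

Next, $q_i^2$ conjugates both $g_i$ and $g_{i+1}$ by $g_ig_{i+1}$. Indeed
$$(g_i,g_{i+1})\mapsto({}^{g_i}g_{i+1},g_i)\mapsto({}^{g_ig_{i+1}g_i^{-1}}g_i,\ {}^{g_i}g_{i+1})=({}^{g_ig_{i+1}}g_i,\ {}^{g_ig_{i+1}}g_{i+1}).$$
Here $g_1g_2$ is translation by $(1-\omega)u$, and $g_2g_3$ is translation by $(1-\bar\omega)(x_2-x_3)=(1-\bar\omega)v$. So $q_1^2$ moves $x_1,x_2$ by $(1-\omega)u$, $q_2^2$ moves $x_2,x_3$ by $(1-\bar\omega)v$, and
$$q_1^2:(u,v)\mapsto\big(u,\ v+(1-\omega)u\big),\qquad q_2^2:(u,v)\mapsto\big(u-(1-\bar\omega)v,\ v\big). \tag{4}$$
Since $1-\omega$ and $1-\bar\omega$ are units and $\mathbb Z\to R$ is onto, powers of these give all shears $(u,v)\mapsto(u,v+ru)$ and $(u,v)\mapsto(u+rv,v)$ with $r\in R$. If $u$ is a unit, shears give $(u,v)\to(u,1)\to(1,1)\to(1,0)$. If $v$ is a unit, first pass to $(1,v)$. So all primitive vectors form one orbit. $\square$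

**Proposition 2.** Let $a:z\mapsto\omega z$ and $b:z\mapsto\omega(z-1)+1$. Then $\mathbf g=(a^{-1},a,b,b^{-1})$ satisfies (2). Moreover $g_2g_3=ab$ has order $3$, while $\langle g_2,g_3\rangle=G_k$.

*Proof.* The product is $1$, the classes are $C_-,C_+,C_+,C_-$, and the fixed points are $0,0,1,1$. The multiplier of $ab$ is $\omega^2\ne1$, so $ab$ has order $3$. By (1), $[a,b]$ is translation by the unit $-(1-\omega)^2$, so $a,b$ generate $G_k$. $\square$

For $p=7$, $k=0$, $\omega=2$ one sees all of this by hand. We have $a(z)=2z$, $b(z)=2z-1$, and $ab(z)=4z-2$ has order $3$ with fixed point $3$. The $48$ nonzero vectors $(u,v)$, taken modulo scaling by $\mu_3$ (conjugation by $z\mapsto\delta z$), give $16$ classes for each of the $6$ orderings of the multipliers. All $96$ classes form one braid orbit.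

Two things happened. The orbit is unique at every level $k$, because the squares $q_i^2$ are unipotent shears. And a special quadruple exists, compatibly in $k$, whose middle product $g_2g_3$ has order prime to $p$ although $g_2,g_3$ generate everything. Now we say what this refutes, and then ask what changes when $\mu_3$ is replaced by $\mu_n$, and when $\mathbb F_p\rtimes\mu_3$ is replaced by another group.

## 2. Frattini towers, Nielsen classes and cusps

Let $p$ be a prime and $G$ a finite group such that
$$G\text{ is centerless},\qquad p\mid|G|,\qquad G\text{ is }p\text{-perfect, i.e. has no surjection onto }\mathbb Z/p. \tag{5}$$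

**Definition (universal $p$-Frattini cover).** A surjection of profinite groups $\tilde H\to H$ is *Frattini* if no proper closed subgroup of $\tilde H$ maps onto $H$. A profinite group is *$p$-projective* if every embedding problem with pro-$p$ kernel is solvable for it. Equivalently, it has $\mathrm{cd}_p\le1$; equivalently, its $p$-Sylow subgroups are free pro-$p$. The universal $p$-Frattini cover ${}_p\tilde G\to G$ is the Frattini cover with pro-$p$ kernel $\ker_0$ and ${}_p\tilde G$ $p$-projective. It is unique up to isomorphism over $G$. Put $\ker_{k+1}=\ker_k^p[\ker_k,\ker_k]$ and $G_k={}_p\tilde G/\ker_k$, so $G=G_0\leftarrow G_1\leftarrow\cdots$. Each $G_k$ is centerless.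

**Example 3 (affine groups).** Let $n\ge2$, $n\mid p-1$, let $\zeta\in\mathbb Z_p$ be a primitive $n$-th root of $1$, $\mu_n=\langle\zeta\rangle$, and $G=\mathbb F_p\rtimes\mu_n$. As in Section 1, $1-\varepsilon$ is a unit for every $1\ne\varepsilon\in\mu_n$. An element commuting with all translations has multiplier $1$, and a translation by $c$ commuting with $z\mapsto\zeta z$ has $(1-\zeta)c=0$, so $G$ is centerless. The commutators of translations with $z\mapsto\zeta z$ are all the translations, so $G^{ab}=\mu_n$ and $G$ is $p$-perfect.

Let $\tilde G=\mathbb Z_p\rtimes\mu_n$. Its $p$-Sylow $\mathbb Z_p$ is free pro-$p$, so $\tilde G$ is $p$-projective. The kernel of $\tilde G\to G$ is $p\mathbb Z_p$, which is pro-$p$. It is Frattini. Indeed, let a closed $H$ map onto $G$. An element of $H$ above the translation by $1$ has multiplier $1$, because multipliers can be read mod $p$, so it is translation by a unit. Then $H\supseteq\mathbb Z_p$, and $H=\tilde G$ since $H$ maps onto $\mu_n$. Thus ${}_p\tilde G=\mathbb Z_p\rtimes\mu_n$, $\ker_k=p^{k+1}\mathbb Z_p$, and $G_k=\mathbb Z/p^{k+1}\rtimes\mu_n$.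 For $n=3$ this is the group of Section 1.

**Definition (Nielsen classes).** Let $\mathbf C=(C_1,\dots,C_4)$ be nontrivial conjugacy classes of $p'$-elements of $G$. Each $C_i$ lifts uniquely to a class of $p'$-elements of $G_k$, again called $C_i$. (In Example 3, the class of multiplier $\varepsilon\ne1$ lifts to the class of multiplier $\varepsilon$.) Then $\mathrm{Ni}(G_k,\mathbf C)$ is the set of $\mathbf g\in G_k^4$ with $g_1g_2g_3g_4=1$, $\langle\mathbf g\rangle=G_k$, and the classes of the $g_i$ equal to $C_1,\dots,C_4$ in some order. $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$ is its quotient by conjugation in $G_k$.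

The Hurwitz monodromy group $H_4=\langle q_1,q_2,q_3\rangle$ acts on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$ by (3), and the braid group $B_4$ acts on tuples by the same formula. We read words as compositions of maps, rightmost letter first. Let $\mathrm{sh}=q_1q_2q_3$, $\mathcal Q''=\langle q_1q_3^{-1},\mathrm{sh}^2\rangle$, and $\mathrm{Cu}_4=\langle q_2,\mathcal Q''\rangle$.

**Definition (Modular Tower).** $\mathcal H(G_k,\mathbf C)^{\rm in}$ is the Hurwitz space of $G_k$-covers of $\mathbb P^1$ with four unordered branch points and class data $\mathbf C$. The reduced space $\mathcal H(G_k,\mathbf C)^{\rm in,rd}$ is its quotient by $PGL_2$, a cover of the $j$-line. Its geometric components correspond to the $H_4$-orbits on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}/\mathcal Q''$, equivalently (as $\mathcal Q''\subset H_4$) to the $H_4$-orbits on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$. The degree of a component over the $j$-line is the size of its orbit on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}/\mathcal Q''$. The cusps are the points over $j=\infty$; they correspond to the $\mathrm{Cu}_4$-orbits on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$.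 The Modular Tower (MT) of $(G,\mathbf C,p)$ is the projective system of these spaces, $k\ge0$. The components at all levels form the component tree. For a number field $K$, an *infinite $K$ component branch* is an infinite projective sequence of components, one at each level, all defined over $K$.

**Fields of definition.** We use Fried–Völklein, *The inverse Galois problem and rational points on moduli spaces*, Math. Ann. 290 (1991). The spaces and the maps between them are defined over the fixed field $Q_{\mathbf C}$ of $\{\sigma:\mathbf C^{\chi(\sigma)}=\mathbf C\}$, where $\chi$ is the cyclotomic character; in particular they are defined over $\mathbb Q$ if $\mathbf C^c=\mathbf C$ as a multiset for all $c$ prime to the orders. For centerless $G_k$, the $K$-points of $\mathcal H(G_k,\mathbf C)^{\rm in}$ correspond to $G_k$-covers of $\mathbb P^1$ defined over $K$ together with their automorphisms. "Component defined over $K$" is read with $K\supseteq Q_{\mathbf C}$, and means that the geometric component is stable under the absolute Galois group $G_K$.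

**Definition (cusp types).** For a cusp represented by $\mathbf g$, let $H_{2,3}=\langle g_2,g_3\rangle$ and $H_{1,4}=\langle g_1,g_4\rangle$. The cusp is a *$p$ cusp* if $p\mid\mathrm{ord}(g_2g_3)$. It is a *g-$p'$ cusp* if $H_{2,3}$ and $H_{1,4}$ are both $p'$-groups. It is an *o-$p'$ cusp* if $p\nmid\mathrm{ord}(g_2g_3)$ but it is not a g-$p'$ cusp.

**Example 4.** In Section 1, take the ordering $(\omega,\bar\omega,\omega,\bar\omega)$. There $g_2g_3$ is translation by $(1-\bar\omega)v$. If $v\ne0$ in $R$, we have a $p$ cusp. If $v=0$, then $g_3=g_2^{-1}$ and $g_4=g_1^{-1}$, so both groups have order $3$ and we have a g-$p'$ cusp. The quadruple of Proposition 2 is an o-$p'$ cusp.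

**Lemma 5.** The order of $g_2g_3$ and the unordered pair of conjugacy classes of $H_{2,3},H_{1,4}$ depend only on the $\mathrm{Cu}_4$-orbit. So the cusp types are well defined.

*Proof.* We check the generators of $\mathrm{Cu}_4$. The move $q_2$ replaces $(g_2,g_3)$ by $({}^{g_2}g_3,g_2)$, so it fixes $g_2g_3$, $H_{2,3}$ and $H_{1,4}$.

Applying $q_3$, then $q_2$, then $q_1$ gives $({}^{g_1g_2g_3}g_4,g_1,g_2,g_3)=(g_4,g_1,g_2,g_3)$, since $g_1g_2g_3=g_4^{-1}$. In the opposite order one gets ${}^{g_1}(g_2,g_3,g_4,g_1)$. Under either reading, $\mathrm{sh}^2$ is $(g_1,g_2,g_3,g_4)\mapsto(g_3,g_4,g_1,g_2)$ up to conjugation. It swaps the two groups and replaces $g_2g_3$ by $g_4g_1=(g_2g_3)^{-1}$.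

Finally $q_1q_3^{-1}$ gives $({}^{g_1}g_2,\ g_1,\ g_4,\ g_4^{-1}g_3g_4)$. The new middle product $g_1g_4$ is conjugate to $g_4g_1=(g_2g_3)^{-1}$, and the new $H_{2,3}$ is $H_{1,4}$. Conjugating the new $H_{1,4}$ by $g_1^{-1}$ gives
$$\langle g_2,\ (g_4g_1)^{-1}g_3(g_4g_1)\rangle=\langle g_2,{}^{g_2g_3}g_3\rangle=\langle g_2,{}^{g_2}g_3\rangle=H_{2,3}.\qquad\square$$

**Definition (branches).** A *cusp branch* is the sequence of cusps defined by a projective system $\{{}_k\mathbf g\in\mathrm{Ni}(G_k,\mathbf C)^{\rm in}\}_{k\ge0}$. It *lies on* the infinite component branch formed by the components that contain its cusps. It is a *Weigel cusp branch* if its level-$k$ cusp is o-$p'$ for all large $k$.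

**Conjecture** (Michael D. Fried, *The Main Conjecture of Modular Towers and its higher rank generalization*, arXiv:math/0611594 (2006)). With $K$ a number field, there are no Weigel cusp branches on any infinite $K$ component branch of a MT.

Section 1 refutes it.

**Theorem 6.** Let $p\equiv1\bmod3$, let $G=\mathbb F_p\rtimes\mu_3$, and let $\mathbf C=(C_+,C_+,C_-,C_-)$, where $C_\pm$ are the two classes of elements of order $3$. Then every $\mathcal H(G_k,\mathbf C)^{\rm in,rd}$ is non-empty, geometrically irreducible and defined over $\mathbb Q$. So the component tree is a single infinite $\mathbb Q$ component branch. A cusp branch which is o-$p'$ at every level $k\ge0$ lies on it. Hence the conjecture is false (with $K=\mathbb Q$).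

*Proof.* By Example 3 the groups $G_k$ are those of Section 1, and $\mathrm{Ni}(G_k,\mathbf C)$ is the set (2). By Proposition 1 there is exactly one $H_4$-orbit on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$, so exactly one geometric component. For $c$ prime to $3$, taking $c$-th powers fixes or interchanges $C_\pm$, so $\mathbf C^c=\mathbf C$. Hence the spaces are defined over $\mathbb Q$, and a unique geometric component is Galois-stable. The quadruples of Proposition 2 are the images of one quadruple in $\mathbb Z_p\rtimes\mu_3$, so they are compatible in $k$. At each level $\mathrm{ord}(g_2g_3)=3$ is prime to $p$, while $p\mid|H_{2,3}|=|G_k|$, so the cusp is o-$p'$. $\blacksquare$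

## 3. From $\mu_3$ to $\mu_n$: where the shears disappear

Keep the notation of Example 3. The nontrivial $p'$-elements of $G$ are those of multiplier $\neq1$, and their classes are given by the multiplier. So $\mathbf C$ is a multiset $\varepsilon_i=\zeta^{e_i}$ with $e_i\in\mathbb Z/n\smallsetminus0$. We assume $\sum e_i=0$ and that the $e_i$ generate $\mathbb Z/n$; otherwise the Nielsen classes are empty.

Take first $n=2$. All multipliers are $-1$, so $g_2g_3$ is always a translation. If it is nontrivial, we have a $p$ cusp. If it is trivial, then $g_3=g_2^{-1}$ and $g_4=g_1^{-1}$, so we have a g-$p'$ cusp. There are no o-$p'$ cusps at all, which is why we began with $n=3$.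

For larger $n$, the obvious plan is to repeat Section 1: find o-$p'$ cusps, and show that the braid orbits are few because the $q_i^2$ are shears. In (4) the shears came from adjacent multipliers with product $1$. The following example has no such pair.

**Example 7 ($n=4$, $e=(1,1,1,1)$).** Here all multipliers equal $\zeta=\iota$, a square root of $-1$, and $g_1g_2g_3g_4=1$ reads $x_1+\iota x_2-x_3-\iota x_4=0$. The move $q_i$ replaces $(x_i,x_{i+1})$ by $(\iota x_{i+1}+(1-\iota)x_i,\ x_i)$. With $u=x_1-x_2$ and $v=x_2-x_3$ as coordinates modulo translation, one finds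
$$q_1:(u,v)\mapsto(-\iota u,\,u+v),\quad q_2:(u,v)\mapsto(u+\iota v,\,-\iota v),\quad q_3:(u,v)\mapsto(u,\,-u-\iota v).$$
For $q_3$, put $x_3=0$. Then $x_4=-\iota u-\iota v+v$, and $v'=v+\iota(x_3-x_4)=-u-\iota v$. Read these matrices over $\mathbb Z[\iota]\subset\mathbb C$. They preserve the lattice $\mathbb Z[\iota]^2$ and the Hermitian form
$$2|u|^2+2|v|^2+2\,\mathrm{Re}\big((1-\iota)u\bar v\big),$$
which is positive definite, since $2\cdot2-|1-\iota|^2=2>0$. The check for $q_3$: the new value is
$$2|u|^2+2\big(|u|^2+|v|^2+2\mathrm{Re}(-\iota u\bar v)\big)+2\big(-|u|^2+\mathrm{Re}((1+\iota)u\bar v)\big),$$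
and this equals the old value because $-2\iota+1+\iota=1-\iota$. For $q_1$: the new value is $2|u|^2+2(|u|^2+|v|^2+2\mathrm{Re}(u\bar v))+2\,\mathrm{Re}\big((1-\iota)(-\iota)u(\bar u+\bar v)\big)$, and $(1-\iota)(-\iota)=-1-\iota$ turns the last term into $-2|u|^2+2\mathrm{Re}((-1-\iota)u\bar v)$; the cross coefficient is $2-1-\iota=1-\iota$. For $q_2$: the new value is $2(|u|^2+|v|^2+2\mathrm{Re}(-\iota u\bar v))+2|v|^2+2\mathrm{Re}\big((1-\iota)(u+\iota v)\,\iota\bar v\big)$, and $(1-\iota)\iota=1+\iota$, $(1-\iota)\iota^2=-1+\iota$ turn the last term into $2\mathrm{Re}((1+\iota)u\bar v)-2|v|^2$; the cross coefficient is $-2\iota+1+\iota=1-\iota$.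

A group preserving a lattice and a positive definite form on it is finite. So the braid group acts through a finite group $\Gamma$, and at level $k$ the $p^{2k+2}-p^{2k}$ primitive vectors split into at least $(p^{2k+2}-p^{2k})/|\Gamma|$ orbits. The number of components tends to infinity with $k$, and the argument of Section 1 stops here. The sign of a Hermitian form decides what happens.

For $t\in(\mathbb Z/n)^\times$ put $s_t=\sum_{i=1}^4\langle te_i/n\rangle$, where $\langle\cdot\rangle$ is the fractional part. Each term lies in $(0,1)$ and the sum is an integer, so $s_t\in\{1,2,3\}$.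

**Theorem 8.** Let $G=\mathbb F_p\rtimes\mu_n$ and $\mathbf C$ be as above.

1. If $n=2$ there are no o-$p'$ cusps. If $n\ge3$, a Weigel cusp branch lies on every infinite component branch, and infinite component branches exist.
2. Let $n\ge3$ and $s_t=2$ for some $t$. Then the number of components at level $k$ is bounded independently of $k$, every infinite component branch is defined over some number field $K$, and it carries a Weigel cusp branch.
3. Let $n\ge3$ and $s_t\ne2$ for all $t$. Then no infinite component branch is defined over any number field.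

So for this family the conjecture fails for $(G,\mathbf C,p)$ exactly when $n\ge3$ and $s_t=2$ for some $t$.

The last sentence follows from 1–3. For $n=2$ there is no o-$p'$ cusp, and in case 3 there is no infinite $K$ component branch. Examples: $n=3$, $e=(1,1,2,2)$ has $s_1=2$ (case 2). For $n=4$, $e=(1,1,1,1)$ we have $s_1=1$, $s_3=3$, and for $n=6$, $e=(1,1,1,3)$ we have $s_1=1$, $s_5=3$ (case 3).

Sections 4–8 prove Theorem 8. The following fact is used several times.

**Lemma 9.** Let $(S_k)_{k\ge0}$ be a projective system of non-empty finite sets. Then $\varprojlim S_k\ne\emptyset$. If $|S_k|\le N$ for all $k$, then $|\varprojlim S_k|\le N$.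

*Proof.* The first claim is the usual compactness statement. For the second, distinct elements of the limit differ at some level, hence at all higher levels. So $N+1$ distinct elements would give $N+1$ distinct elements of some $S_k$. $\square$

## 4. Linear coordinates and the cusps of the affine towers

**Step 1: coordinates.** We replace Nielsen tuples by vectors in a rank-two module. For an ordering $\varepsilon=(\varepsilon_1,\dots,\varepsilon_4)$ of the multipliers put $\eta_i=\varepsilon_1\cdots\varepsilon_i$ and
$$U_\varepsilon(R)=\Big\{x\in R^4:\ \sum_i\eta_{i-1}(1-\varepsilon_i)x_i=0\Big\}\Big/R(1,1,1,1), \tag{6}$$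
for $R=\mathbb Z_p$, $\mathbb Z/p^{k+1}$, or a field of characteristic $0$ with an embedding of $\mathbb Q(\zeta)$. Writing $g_i:z\mapsto\varepsilon_i(z-x_i)+x_i$, we have $g_1g_2g_3g_4(z)=z+\sum_i\eta_{i-1}(1-\varepsilon_i)x_i$, so the relation in (6) says $g_1g_2g_3g_4=1$. The vector $(1,1,1,1)$ satisfies it, since $\sum(\eta_{i-1}-\eta_i)=1-\eta_4=0$. All four coefficients are units, so any three of the $x_i$ are free and determine the fourth. Hence $U_\varepsilon(R)$ is free of rank $2$, with coordinates $(x_1-x_3,x_2-x_3)$, and similarly for any three of the indices. In particular: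
$$\text{if three of the }x_i\text{ coincide, then all four do, and the vector is }0\text{ in }U_\varepsilon. \tag{7}$$
Over $\mathbb Z_p$ or $\mathbb Z/p^{k+1}$, a vector is primitive if and only if the $x_i$ are not all congruent mod $p$.

The move $q_i$ replaces $(x_i,x_{i+1})$ by $(g_i(x_{i+1}),x_i)$, where $g_i(x_{i+1})=\varepsilon_ix_{i+1}+(1-\varepsilon_i)x_i$. This is linear and fixes $(1,1,1,1)$, so it is an invertible linear map from $U_\varepsilon$ to $U_{\varepsilon'}$, with $\varepsilon'$ obtained by interchanging $\varepsilon_i,\varepsilon_{i+1}$. Its matrices have entries in $\mathbb Q(\zeta)\cap\mathbb Z_p$, so one and the same group of matrices acts on $U_\varepsilon(\mathbb Q(\zeta))$, $U_\varepsilon(\mathbb Z_p)$, $U_\varepsilon(\mathbb Z/p^{k+1})$ and, for each embedding $\mathbb Q(\zeta)\to\mathbb C$, on $U_\varepsilon(\mathbb C)$.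

A tuple generates $G_k$ if and only if its vector is primitive. If all $x_i$ are congruent, the image in $G$ fixes a point. Otherwise (1) gives a translation by a unit, hence all translations, and the multipliers generate $\mu_n$. Conjugation by translations is already divided out in (6), and conjugation by $z\mapsto\delta z$ is scaling by $\delta\in\mu_n$. Thus elements of $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$ with ordering $\varepsilon$ correspond to primitive vectors of $U_\varepsilon(\mathbb Z/p^{k+1})$ modulo $\mu_n$. Primitive vectors exist and lift from level $k$ to level $k+1$, so infinite component branches exist.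

**Step 2: which tuples are o-$p'$.** Suppose $\varepsilon_2\varepsilon_3\ne1$. We claim that every generating tuple is o-$p'$. The order of $g_2g_3$ divides $n$, so it is prime to $p$. If $x_2\not\equiv x_3\bmod p$, then by (1) $[g_2,g_3]$ is translation by a unit, and $p\mid|H_{2,3}|$. If $x_1\not\equiv x_4$, likewise $p\mid|H_{1,4}|$. If neither holds, then mod $p$ the map $g_2g_3$ fixes $x_2\equiv x_3$, and $g_4g_1=(g_2g_3)^{-1}$ fixes $x_1\equiv x_4$. The fixed point mod $p$ is unique because the multiplier is not $1$, so all $x_i$ agree mod $p$, against generation.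

Suppose $\varepsilon_2\varepsilon_3=1$. Then $g_2g_3$ is a translation. If it is nontrivial, we have a $p$ cusp. If it is trivial, then $g_3=g_2^{-1}$, $g_4=g_1^{-1}$, both groups are cyclic of order dividing $n$, and we have a g-$p'$ cusp.

**Step 3: proof of Theorem 8(1).** For $n=2$ always $\varepsilon_2\varepsilon_3=1$, so there are no o-$p'$ cusps. Let $n\ge3$. Some pair has $\varepsilon_i\varepsilon_j\ne1$ with $i\ne j$. Otherwise all $\varepsilon_i$ are equal with square $1$, and since they generate $\mu_n$ we get $n=2$. Given an infinite component branch, consider at each level the elements of its $H_4$-orbit in $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$ whose ordering has $\varepsilon_2\varepsilon_3\ne1$. These sets are finite. They are non-empty, because the moves permute the multipliers arbitrarily. They map to each other, because reduction keeps the ordering. By Lemma 9 their inverse limit is non-empty. An element of it is a projective system of Nielsen classes, o-$p'$ at every level by Step 2, lying on the given branch. Existence of branches was shown in Step 1. $\square$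

**From now on $n\ge3$, and $\varepsilon$ is a fixed ordering with $\varepsilon_1\varepsilon_2\ne1$** (it exists by Step 3). Let $\Gamma''$ be the group generated by $q_1^2$ and $q_2^2$ on $U_\varepsilon$.

## 5. Full twists and irreducibility

**Step 4: the shape of $q_1^2$ and $q_2^2$.** Work over a field $F$ of characteristic $0$ as in Step 1, and with any ordering. Let $T=q_1^2$ and $\delta=\varepsilon_1\varepsilon_2$. As in Section 1, $T$ replaces $x_1,x_2$ by $g_1g_2(x_1),g_1g_2(x_2)$ and fixes $x_3,x_4$. We claim:
$$T-1\text{ has kernel }\{x_1=x_2\}\text{ and image }\{x_3=x_4\},\text{ both lines.} \tag{8}$$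
Moreover, if $\delta\neq 1$ then $T$ is diagonalizable with eigenvalues $1,\delta$, and if $\delta=1$ then $T$ is nontrivial unipotent.

The sets in (8) are lines, since by Step 1 each difference $x_i-x_j$ is a nonzero linear functional on $U_\varepsilon$.

If $\delta\ne1$, then $g_1g_2$ has a unique fixed point $y$, which is also fixed by $g_3g_4=(g_1g_2)^{-1}$. Translate so that $y=0$. The relation then splits into two conditions, $(1-\varepsilon_1)x_1+\varepsilon_1(1-\varepsilon_2)x_2=0$ and $(1-\varepsilon_3)x_3+\varepsilon_3(1-\varepsilon_4)x_4=0$. So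
$$U_\varepsilon=L_1\oplus L_2,\qquad L_1=\{x_3=x_4=0\},\quad L_2=\{x_1=x_2=0\}\quad(\text{normalized by }y=0), \tag{9}$$
with coordinate $x_1$ on $L_1$ and $x_3$ on $L_2$. $T$ does not change $g_1g_2$, so it preserves the normalization. It is $\delta$ on $L_1$ and $1$ on $L_2$. So the kernel of $T-1$ is $L_2\subset\{x_1=x_2\}$ and its image is $L_1\subset\{x_3=x_4\}$. All of these are lines, so equality holds.

If $\delta=1$, then $g_1g_2$ is translation by $(1-\varepsilon_1)(x_1-x_2)$, so $(T-1)(x)=(1-\varepsilon_1)(x_1-x_2)\cdot(1,1,0,0)$. The vector $(1,1,0,0)$ satisfies the relation because $1-\eta_2=0$, and it is nonzero in $U_\varepsilon$. This gives (8), and $(T-1)^2=0$, $T\ne1$.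

The relabeling $(g_1,g_2,g_3,g_4)\mapsto(g_2,g_3,g_4,g_1)$ turns $q_2^2$ into $q_1^2$. So the same holds for $q_2^2$, with kernel $\{x_2=x_3\}$, image $\{x_1=x_4\}$ and $\delta'=\varepsilon_2\varepsilon_3$.

**Step 5: irreducibility.** We show that $\Gamma''$ has no invariant line in $U_\varepsilon$ over any field $F$ as above. Let $\ell$ be invariant under $T=q_1^2$. Either $(T-1)\ell=0$ and $\ell=\ker(T-1)$, or $(T-1)\ell=\ell$ and $\ell$ is the image of $T-1$. So $\ell$ is $\{x_1=x_2\}$ or $\{x_3=x_4\}$. Likewise $\ell$ is $\{x_2=x_3\}$ or $\{x_1=x_4\}$. In each of the four cases three of the $x_i$ coincide on $\ell$, so $\ell=0$ by (7), a contradiction.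

## 6. The area form and its signature

**Step 6: the form.** We construct a braid-invariant Hermitian form; its definiteness separates the cases of Theorem 8. Fix $t\in(\mathbb Z/n)^\times$ and the embedding $\zeta\mapsto e^{2\pi it/n}$. Put $\phi_i=\pi\langle te_i/n\rangle\in(0,\pi)$, so $\varepsilon_i=e^{2i\phi_i}$ and the $g_i$ are rotations of the plane $\mathbb C$. Let $[u,v]=\frac12\mathrm{Im}(\bar uv)$ for complex numbers $u,v$; it is antisymmetric and real bilinear. A closed polygon $(v_0,\dots,v_r=v_0)$ has signed area $\sum_j[v_j,v_{j+1}]$. Rotations about $0$ preserve each bracket. A translation by $w$ adds $\sum_j([v_j,w]+[w,v_{j+1}])=\sum_j([w,v_{j+1}]-[w,v_j])=0$. So signed area is invariant under orientation-preserving isometries.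

For a solution $x$ of the relation in (6) and a base point $b\in\mathbb C$, put
$$P_i=g_1\cdots g_i,\qquad c_i=P_i(b),\qquad X_i=P_{i-1}(x_i),$$
so $c_4=c_0=b$, and let
$$\mathsf H(x)=\text{signed area of }(c_0,X_1,c_1,X_2,c_2,X_3,c_3,X_4,c_4=c_0).$$

*Independence of $b$.* Let $c_i'$ be the vertices for another base point. Writing $\mathrm{area}(A,B,C)=[A,B]+[B,C]+[C,A]$ for triangles, we have
$$[c'_{i-1},X_i]-[c_{i-1},X_i]=\mathrm{area}(c'_{i-1},X_i,c_{i-1})-[c_{i-1},c'_{i-1}],$$
$$[X_i,c'_i]-[X_i,c_i]=\mathrm{area}(X_i,c_i',c_i)+[c_i,c_i'].$$
The rotation $P_{i-1}g_iP_{i-1}^{-1}=P_iP_{i-1}^{-1}$ fixes $X_i$ and carries $c_{i-1},c'_{i-1}$ to $c_i,c'_i$. So $\mathrm{area}(X_i,c'_i,c_i)=\mathrm{area}(X_i,c'_{i-1},c_{i-1})=-\mathrm{area}(c'_{i-1},X_i,c_{i-1})$, and the area terms cancel. What remains telescopes to $[c_4,c_4']-[c_0,c_0']=0$.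

*It is a Hermitian form on $U_\varepsilon(\mathbb C)$.* With $b=0$, all $c_i,X_i$ are $\mathbb C$-linear in $x$, and $[u,v]=\frac1{4i}(\bar uv-u\bar v)$. So $\mathsf H$ is a Hermitian form on the solutions of the relation. Replacing $x$ by $x+w(1,1,1,1)$ conjugates all $g_i$ by the translation by $w$. The new polygon with base point $b$ is the translate by $w$ of the old one with base point $b-w$, so $\mathsf H$ does not change. Thus $\mathsf H$ descends to $U_\varepsilon(\mathbb C)$.

*Braid invariance.* We show that $\mathsf H\circ q_i=\mathsf H$. Take $b=x_i$. Before the move, $c_{i-1}=P_{i-1}(x_i)=X_i$ and $c_i=P_{i-1}g_i(x_i)=X_i$, so the part of the path from $c_{i-1}$ to $c_{i+1}$ is $X_i,X_{i+1},c_{i+1}$, up to repeated vertices (which do not matter, as $[v,v]=0$). After the move, $P_i'=P_{i-1}g_ig_{i+1}g_i^{-1}=P_{i+1}g_i^{-1}$, and the other $P_j$ are unchanged. Since $x_i'=g_i(x_{i+1})$ and $x_{i+1}'=x_i$, we get $X_i'=P_{i-1}g_i(x_{i+1})=X_{i+1}$ and $c_i'=X_{i+1}'=P_{i+1}g_i^{-1}(x_i)=P_{i+1}(x_i)=c_{i+1}$. The path is again $c_{i-1}=X_i,\ X_{i+1},\ c_{i+1}$, and the rest is unchanged.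

**Step 7: the signature.** We claim that $\mathsf H$ on $U_\varepsilon(\mathbb C)$ is indefinite and nondegenerate if $s_t=2$, and definite if $s_t\in\{1,3\}$.

The rotation $P_iP_{i-1}^{-1}$ about $X_i$, of multiplier $\varepsilon_i$, takes $c_{i-1}$ to $c_i$. Hence $X_i-c_{i-1}=(c_i-c_{i-1})/(1-\varepsilon_i)$, and
$$\frac1{1-e^{2i\phi}}=\frac{e^{-i\phi}}{-2i\sin\phi}=\tfrac12(1+i\cot\phi).$$
With $D=c_i-c_{i-1}$ and $W=X_i-c_{i-1}$, the triangle $(c_{i-1},X_i,c_i)$ has area $[W,D]=\frac12\mathrm{Im}\big(\frac12(1-i\cot\phi_i)|D|^2\big)=-\frac14\cot\phi_i|D|^2$. So $[c_{i-1},X_i]+[X_i,c_i]=[c_{i-1},c_i]-\frac14\cot\phi_i|D|^2$, and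
$$\mathsf H=\sum_i[c_{i-1},c_i]-\tfrac14\sum_i\cot\phi_i\,|c_i-c_{i-1}|^2.$$
Now use $\varepsilon_1\varepsilon_2\ne1$ and take $b=y$, the common fixed point of $g_1g_2$ and $g_3g_4$. Then $c_0=c_2=c_4=y$, and the first sum is $0$. With $d_1=c_1-c_0$ and $d_3=c_3-c_2$, and with $\cot\alpha+\cot\beta=\frac{\sin(\alpha+\beta)}{\sin\alpha\sin\beta}$,
$$\mathsf H=-\tfrac14\Big[\tfrac{\sin(\phi_1+\phi_2)}{\sin\phi_1\sin\phi_2}|d_1|^2+\tfrac{\sin(\phi_3+\phi_4)}{\sin\phi_3\sin\phi_4}|d_3|^2\Big]. \tag{10}$$
Here $|d_1|=|1-\varepsilon_1||x_1-y|$ and, since $X_3-c_2=P_2(x_3)-P_2(y)$, $|d_3|=|1-\varepsilon_3||x_3-y|$. By (9) these are absolute values of coordinates on $L_1$ and $L_2$. So $\mathsf H$ is diagonal in $L_1\oplus L_2$, and only the two sines matter.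

We have $\sum\phi_i=\pi s_t$, and $\phi_1+\phi_2\ne\pi$ because $\varepsilon_1\varepsilon_2\neq 1$. If $s_t=2$, then $\sin(\phi_3+\phi_4)=-\sin(\phi_1+\phi_2)\ne0$: indefinite and nondegenerate. If $s_t=1$, both $\phi_1+\phi_2$ and $\phi_3+\phi_4$ lie in $(0,\pi)$. If $s_t=3$, both are less than $2\pi$ with sum $3\pi$, so both lie in $(\pi,2\pi)$. In these two cases the sines have the same sign and $\mathsf H$ is definite.

## 7. Finite and infinite monodromy; $p$-adic openness

**Step 8: if $s_t=2$ for some $t$, then $\Gamma''$ is infinite.** A finite $\Gamma''$ would preserve a positive definite Hermitian form $h_0$ on $U_\varepsilon(\mathbb C)$ (embedding given by $t$). Write $\mathsf H(x,x')=h_0(Sx,x')$ with $S$ self-adjoint for $h_0$. $S$ commutes with $\Gamma''$, so its eigenspaces are $\Gamma''$-invariant. By Step 5, $S$ is a real scalar. Then $\mathsf H$ is definite or zero, against Step 7.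

**Step 9: if $s_t\ne2$ for all $t$, the image $\Gamma'$ in $GL(U_\varepsilon(\mathbb Q(\zeta)))$ of the stabilizer of $\varepsilon$ in $B_4$ is finite.** Let $L\subset U_\varepsilon(\mathbb Q(\zeta))$ be the subgroup of classes of $x$ with $(1-\varepsilon_i)x_i\in\mathbb Z[\zeta]$ for all $i$, that is, with all $g_i$ in $\mathbb Z[\zeta]\rtimes\mu_n$. Braid moves stay inside this group, so $\Gamma'$ preserves $L$. $L$ is finitely generated and spans $U_\varepsilon(\mathbb Q(\zeta))$, so it is a lattice in the real vector space $U_\varepsilon(\mathbb Q(\zeta))\otimes_{\mathbb Q}\mathbb R$. This space embeds in the product of the $U_\varepsilon(\mathbb C)$ over all embeddings $t$. By Steps 6 and 7, $\Gamma'$ preserves a definite form in each factor, hence a positive definite quadratic form on $U_\varepsilon(\mathbb Q(\zeta))\otimes\mathbb R$, namely the sum of their absolute values. Only finitely many vectors of $L$ have given length, so a basis of $L$ has finitely many possible images under $\Gamma'$. Thus $\Gamma'$ is finite. (Example 7 is one instance.)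

**Step 10: if $\Gamma''$ is infinite, the closure of $\Gamma_1=\Gamma''\cap SL(U_\varepsilon(\mathbb Z_p))$ in $SL(U_\varepsilon(\mathbb Z_p))=SL_2(\mathbb Z_p)$ is open.** This step replaces the shears of Section 1.

By Step 4, $q_1^2$ and $q_2^2$ have determinants in $\mu_n$. So $\Gamma_1$ is normal of finite index in $\Gamma''$, and infinite. Its closure is a closed subgroup of $SL_2(\mathbb Z_p)$, hence a compact $p$-adic Lie group. It is infinite, so it is not discrete, and its Lie algebra $\mathfrak g\subset\mathfrak{sl}_2(\mathbb Q_p)$ is nonzero. As $\Gamma''$ normalizes $\Gamma_1$, $\mathfrak g$ is $\mathrm{Ad}(\Gamma'')$-stable. If $\mathfrak g=\mathfrak{sl}_2$, the closure is open. Suppose $\mathfrak g\ne\mathfrak{sl}_2$, and extend scalars to $\overline{\mathbb Q}_p$.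

*Case $\dim\mathfrak g=2$.* A two-dimensional Lie algebra is solvable. By Lie's theorem $\mathfrak g$ fixes a line, so it equals the Borel subalgebra of that line, which stabilizes no other line. This line is $\Gamma''$-invariant, against Step 5.

*Case $\mathfrak g=\langle X\rangle$, $X$ nilpotent.* Then $\gamma X\gamma^{-1}$ is a multiple of $X$ for $\gamma\in\Gamma''$, so $\ker X$ is an invariant line, against Step 5.

*Case $\mathfrak g=\langle X\rangle$, $X$ not nilpotent.* As $X$ has trace $0$, it has two distinct eigenvalues, and $\Gamma''$ permutes its two eigenlines. So $\Gamma''\subset N(\mathbb T)$, where $\mathbb T\subset GL_2$ is the torus preserving both lines and $N(\mathbb T)$ its normalizer. We show that $\Gamma''$ is finite, a contradiction. Put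
$$A=q_1^2,\qquad B=q_2^2,\qquad C=q_2q_1^2q_2^{-1}.$$
In the braid group, $q_1q_2q_1=q_2q_1q_2$ gives
$$ACB=q_1^2q_2q_1^2q_2=q_1(q_1q_2q_1)q_1q_2=q_1q_2q_1q_2q_1q_2=(q_1q_2)^3.$$
We compute how $(q_1q_2)^3$ acts. Applying $q_2$, then $q_1$, sends $(g_1,g_2,g_3)$ to $({}^{g_1g_2}g_3,g_1,g_2)$. Put $P=g_1g_2g_3$ and note ${}^{g_1g_2}g_3={}^Pg_3$. A second application gives $({}^Pg_2,{}^Pg_3,g_1)$, because $({}^Pg_3)g_1=g_1g_2g_3g_2^{-1}$ conjugates $g_2$ to ${}^Pg_2$. A third gives $({}^Pg_1,{}^Pg_2,{}^Pg_3)$, because ${}^P(g_2g_3)=P(g_1^{-1}P)P^{-1}=Pg_1^{-1}$ conjugates $g_1$ to ${}^Pg_1$. As $P=g_4^{-1}$, which commutes with $g_4$, this is global conjugation by $g_4^{-1}$. It acts on the $x_i$ by one affine map of multiplier $\varepsilon_4^{-1}$, so on $U_\varepsilon$ it is the scalar $\varepsilon_4^{-1}$. Hence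
$$ACB=\varepsilon_4^{-1}\quad\text{on }U_\varepsilon. \tag{11}$$
In particular $C\in N(\mathbb T)$.

Each of $A,B,C$ has finite order or is nontrivial unipotent: for $A,B$ this is Step 4, and $C$ is the transport by $q_2$ of $q_1^2$ for another ordering, where Step 4 applies as well. The square of a nontrivial unipotent element of $N(\mathbb T)$ would be a nontrivial unipotent element of $\mathbb T$, but elements of $\mathbb T$ are diagonalizable. So $A,B,C$ all have finite order.

Not both $A,B$ lie in $\mathbb T$, by Step 5. By (11) the number of $A,B,C$ outside $\mathbb T$ is even. So exactly two of them lie outside $\mathbb T$. An element of $N(\mathbb T)\smallsetminus\mathbb T$ is antidiagonal, and its square is a scalar, so in $PGL_2$ these two become involutions. In $PGL_2$ we have $\bar A\bar C\bar B=1$, and cyclic permutations of this hold too. So the product of the two involutions, in a suitable order, is the inverse of the third element, hence of finite order. Any two of $\bar A,\bar B,\bar C$ generate $\langle\bar A,\bar B\rangle$, the image of $\Gamma''$. So this image is generated by two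 involutions with product of finite order, and it is finite dihedral. The scalars $\lambda$ in $\Gamma''$ satisfy $\lambda^2\in\mu_n$, so they are finite in number. Thus $\Gamma''$ is finite, a contradiction.

## 8. Components over number fields in the affine towers

**Step 11: proof of Theorem 8(2).** By Steps 8 and 10, $M=[SL_2(\mathbb Z_p):\overline{\Gamma_1}]<\infty$. $SL_2(\mathbb Z_p)$ is transitive on the primitive vectors of $U_\varepsilon(\mathbb Z/p^{k+1})$, by the shears of Section 1. So $\overline{\Gamma_1}$, hence also $\Gamma_1$ (the set is finite), has at most $M$ orbits there. Every $H_4$-orbit on $\mathrm{Ni}(G_k,\mathbf C)^{\rm in}$ contains an element of ordering $\varepsilon$. So there are at most $M$ components at each level, and by Lemma 9 at most $M$ infinite component branches. The maps between levels are defined over $Q_{\mathbf C}$, so $G_{Q_{\mathbf C}}$ permutes these branches. The stabilizer of a branch is the intersection of the stabilizers of its components, which are open. So it is closed, of index at most $M$, hence open. Its fixed field is a number field $K$, and all components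 of the branch are defined over $K$. By part (1) the branch carries a Weigel cusp branch. $\square$

**Step 12: bounded fibers in case (3).** Suppose that $s_t\ne2$ for all $t$ and that the components $\mathcal H_k'$ of an infinite branch are all defined over a number field $K\supseteq Q_{\mathbf C}$. We first produce a projective system of points over one number field. The stabilizer of $\varepsilon$ in $B_4$ has index at most $24$, and on primitive vectors of $U_\varepsilon(\mathbb Z/p^{k+1})$ it acts through $\Gamma'$, since its action on $U_\varepsilon(\mathbb Z_p)$ is given by the same matrices. By Step 9, all $H_4$-orbits have size at most $24|\Gamma'|$, so the degrees of the $\mathcal H'_k$ over the $j$-line are bounded.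

Choose $j_0\in K$, not a branch value, and a divisor $z_0$ on $\mathbb P^1$ over $K$, consisting of four distinct points, with $j$-invariant $j_0$. (Take $\infty$ and the roots of the cubic of an elliptic curve over $K$ with $j$-invariant $j_0$.) The fibers of $\mathcal H_k'$ over $j_0$ are non-empty $G_K$-sets of bounded size. Let $F_k$ be their preimage in the fiber of $\mathcal H(G_k,\mathbf C)^{\rm in}$ over $z_0$. The reduced fiber over $j_0$ is the quotient of the latter fiber by $\mathrm{Stab}_{PGL_2}(z_0)$. This stabilizer has order at most $24$, since an element of $PGL_2$ fixing the four points is trivial. So the $F_k$ are non-empty $G_K$-sets of bounded size, forming a projective system. By Lemma 9 the limit is a non-empty finite $G_K$-set. Over a finite extension $K''/K$ it has a fixed element: a projective system of $K''$-points on $\mathcal H(G_k,\mathbf C)^{\rm in}$, $k\ge0$, over $z_0$.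

**Step 13: contradiction with Weil.** As $G_k$ is centerless, these points are $G_k$-covers $X_k\to\mathbb P^1$ over $K''$ with all automorphisms over $K''$. Compatibility gives isomorphisms of $G_k$-covers $X_{k+1}/(\ker_k/\ker_{k+1})\cong X_k$ over $K''$, unique because $G_k$ is centerless. So $Y=X_k/(\mathbb Z/p^{k+1})$ is independent of $k$. The inertia groups in $G_k$ are $p'$-groups, so they meet $\mathbb Z/p^{k+1}$ trivially, and $X_k\to Y$ is étale, Galois with group $\mathbb Z/p^{k+1}$, over $K''$.

The torsor $X_k\to Y$ is a homomorphism $\pi_1(Y)\to\mathbb Z/p^{k+1}$. Its restriction to $\pi_1(Y_{\bar K})$ is surjective because $X_k$ is geometrically connected. Since the target is abelian and the homomorphism is defined on all of $\pi_1(Y)$, the restriction is invariant under conjugation by $\pi_1(Y)$, that is, $G_{K''}$-invariant. The homomorphisms are compatible in $k$. Together they give a surjection of the Tate module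
$$T_p(\mathrm{Jac}\,Y)=\pi_1(Y_{\bar K})^{ab}\otimes\mathbb Z_p\longrightarrow\mathbb Z_p$$
with trivial Galois action on $\mathbb Z_p$. (It is surjective because $T_p$ is compact and each finite level is surjective.) At a prime $v\nmid p$ of good reduction, Frobenius then has an eigenvalue $1$ on $T_p$. By Weil all its eigenvalues have absolute value $\sqrt{q_v}\ne1$, where $q_v$ is the order of the residue field at $v$. This contradiction proves (3), and with it Theorem 8. $\blacksquare$

## 9. Inverse pairs and a degenerate cover over $\mathbb Q(\zeta_N)$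

Now let $G$ be any group satisfying (5). Proposition 2 used only that $a,b$ generate and that $a,b,ab$ are $p'$-elements at every level. What is lost is Proposition 1: for a general group we have no coordinates in which to count orbits, and Theorem 8(3) shows that an o-$p'$ branch may lie on components that are not all defined over one number field. The inverse pairs $(a^{-1},a)$, $(b,b^{-1})$ supply another reason for the component to be defined over a number field. Two cyclic covers of a line, with monodromy $(a^{-1},a)$ and $(b,b^{-1})$, can be written down by equations and glued at an unramified point, and smoothing the node then gives the quadruple.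

**Theorem 10.** Let $(G,p)$ satisfy (5). Suppose there are $a,b\in{}_p\tilde G$, topologically generating ${}_p\tilde G$, such that $a,b,ab$ have finite order prime to $p$. Let $\mathbf C$ be the classes of $a^{-1},a,b,b^{-1}$ in $G$ and $N=\mathrm{lcm}(\mathrm{ord}\,a,\mathrm{ord}\,b)$. Then the MT of $(G,\mathbf C,p)$ has an infinite $\mathbb Q(\zeta_N)$ component branch on which a Weigel cusp branch (o-$p'$ at every level $k\ge0$) lies.

**Example 11.** In $\mathbb Z_p\rtimes\mu_n$ with $n\ge3$, let $a:z\mapsto\alpha z$ and $b:z\mapsto\beta(z-1)+1$, with $\alpha,\beta,\alpha\beta\ne1$ and $\langle\alpha,\beta\rangle=\mu_n$. By (1) $[a,b]$ is translation by a unit, so $a,b$ topologically generate, and $a,b,ab$ have orders dividing $n$. Here the exponents are $-e,e,f,-f$, so $s_t=1+1=2$ for every $t$, in agreement with Theorem 8(2).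

*Proof of Theorem 10.*

**Step 1: the cusps.** The images of $a,b$ in $G$ are nontrivial; otherwise $G$ would be generated by one $p'$-element, against $p\mid|G|$. The kernels $\ker_k$ are pro-$p$, so $a,b$ keep their orders in each $G_k$. Let ${}_k\mathbf g$ be the image of $(a^{-1},a,b,b^{-1})$ in $G_k^4$. It lies in $\mathrm{Ni}(G_k,\mathbf C)$, compatibly in $k$. The element $g_2g_3=ab$ is a $p'$-element, while $H_{2,3}=G_k$ has order divisible by $p$. So the cusp is o-$p'$ at every level.

**Step 2: what remains.** Let $K=\mathbb Q(\zeta_N)$. If $\sigma$ fixes $\zeta_N$, then $\chi(\sigma)\equiv1\bmod N$ and $\mathbf C^{\chi(\sigma)}=\mathbf C$; so $Q_{\mathbf C}\subset K$. It remains to show, for each $k$, that the component of $\mathcal H(G_k,\mathbf C)^{\rm in,rd}$ belonging to the $H_4$-orbit of ${}_k\mathbf g$ is defined over $K$.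

We use Abramovich–Corti–Vistoli, *Twisted bundles and admissible covers*, Comm. Algebra 31 (2003). Let $\mathcal A$ be the stack of (balanced) admissible $G_k$-covers of stable $4$-pointed genus-$0$ curves over a field of characteristic $0$. Such covers are étale away from marks and nodes, and at a node the local monodromies on the two branches are inverse. $\mathcal A$ is a smooth Deligne–Mumford stack, flat over $\overline{\mathcal M}_{0,4}$. So the locus of smooth targets is dense.

**Step 3: a $K$-point of $\mathcal A$.** Let $P=P_1\cup P_2$ be two projective lines glued at their points $\infty$, with marks $s_1,s_2$ at $0,1$ on $P_1$ and $s_3,s_4$ at $0,1$ on $P_2$. Let $m=\mathrm{ord}(a)$, and let $Z_1\to P_1$ be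
$$w^m=\Big(\frac{x}{x-1}\Big)^{\pm1},$$
with $\langle a\rangle\cong\mu_m\subset K$ acting on $w$ by multiplication. It is ramified only over $0,1$, with inverse monodromies there. With a suitable sign, and a fixed embedding $K\subset\mathbb C$, the monodromies at $s_1,s_2$ are $a^{-1},a$. At $x=\infty$ the right side is $1$, so the fiber is $w^m=1$. As $\mu_m\subset K$, this is a trivial $\langle a\rangle$-torsor over $K$, based at $w=1$. Define $Z_2\to P_2$ similarly with $b$, with monodromies $b,b^{-1}$ at $s_3,s_4$. Induce both covers to $G_k$: replace $Z_1$ by $G_k\times_{\langle a\rangle}Z_1$, and likewise for $Z_2$. The fibers over $\infty$ become trivial $G_k$-torsors over $K$ with given base points; glue them by the identity. The result is an admissible $G_k$-cover over $K$, étale over the node, i.e. a $K$-point $\xi$ of $\mathcal A$.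

The connected component of $\mathcal A_{\bar K}$ containing $\xi$ is $G_K$-stable because $\xi$ is, and it is irreducible because it is connected and smooth. So its smooth-target part $\mathcal B_k$ is non-empty, irreducible and $G_K$-stable.

**Step 4: branch cycles on $\mathcal B_k$.** We identify the covers that $\mathcal B_k$ parametrizes. Take a complex-analytic arc in $\mathcal A$ with center $\xi$, whose other points lie in $\mathcal B_k$. Near the node the total space of the family of targets has the form $xy=s^r$ with $s$ the parameter, and the scalings $(x,y,s)\mapsto(\lambda^rx,\lambda^ry,\lambda^2s)$, $0\le\lambda\le1$, contract a neighborhood of the node. The cover is étale over the node, hence over a small such neighborhood, and an étale cover of a contractible space is trivial. Away from this neighborhood, targets, marks and covers are topologically constant along the arc. So a nearby smooth cover arises by gluing, along an annulus over which it is trivialized, the cover of the disc $P_1\smallsetminus\{\text{neighborhood of }\infty\}$ and that of the disc $P_2\smallsetminus\{\text{neighborhood of }\infty\}$.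 Put the base point on the annulus. Choose loops $\gamma_1,\gamma_2$ about $s_1,s_2$ in the first disc and $\gamma_3,\gamma_4$ about $s_3,s_4$ in the second, with $\gamma_1\gamma_2$ homotopic to the core circle of the annulus and $\gamma_3\gamma_4$ to its inverse. Then $\gamma_1\gamma_2\gamma_3\gamma_4=1$ is a standard system of generators. With respect to the base point of the fiber, on which the two trivializations agree, the monodromies are $a^{-1},a,b,b^{-1}$. So the branch cycle description of the nearby cover is ${}_k\mathbf g$. These elements generate $G_k$, so the cover is connected.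

**Step 5: descent to the reduced space.** Connectedness and class data are constant on the irreducible $\mathcal B_k$. Forgetting the order of the marks and passing to reduced classes is $G_K$-equivariant, and it maps $\mathcal B_k$ into one component of $\mathcal H(G_k,\mathbf C)^{\rm in,rd}$. By Step 4 this is the component $\mathcal H'$ of the $H_4$-orbit of ${}_k\mathbf g$. For $\sigma\in G_K$, the components $\sigma\mathcal H'$ and $\mathcal H'$ both contain the image of $\sigma\mathcal B_k=\mathcal B_k$. Distinct components are disjoint, so $\sigma\mathcal H'=\mathcal H'$, and $\mathcal H'$ is defined over $K$. $\blacksquare$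

## 10. Tame covers in characteristic $p$ supply the pair $a,b$

When do $a,b$ as in Theorem 10 exist? One may start with two $p'$-elements generating $G$ with $p'$-product. Each of the two lifts to a $p'$-element of ${}_p\tilde G$, and the lifts generate by the Frattini property. But nothing here controls the order of the *product* of the lifts. Curves in characteristic $p$ do control it: there étale $p$-covers are unobstructed, so one can climb from $G$ to ${}_p\tilde G$ by étale covers, and these do not change inertia.

**Theorem 12.** Let $(G,p)$ satisfy (5), and let $X\to\mathbb P^1$ be a connected Galois cover over $\overline{\mathbb F}_p$ with group $G$, branched only over $0,1,\infty$, with all inertia groups of order prime to $p$. Then $a,b$ as in Theorem 10 exist; their images in $G$ generate inertia groups over $0$ and $1$.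

*Proof.*

**Step 1: the group $\pi$.** We collect all étale covers of $X$ into one group over $\mathbb P^1$. Let $\pi$ be the inverse limit of the groups of connected Galois covers $Z\to\mathbb P^1$ that dominate $X$ with $Z\to X$ étale. It surjects onto $G$. The Galois closure over $\mathbb P^1$ of an étale cover of $X$ is a compositum of conjugates, each étale over $X$, so it is again étale over $X$. Let $S\subset G$ be a $p$-Sylow. Inertia groups meet $S$ trivially, so $X\to X/S$ is étale. Therefore étale covers of $X$ are étale over $X/S$, and étale covers of $X/S$, composed with $X$, are étale over $X$. So the preimage of $S$ in $\pi$, which has index prime to $p$, is $\pi_1(X/S)$.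

**Step 2: $\mathrm{cd}_p\,\pi\le1$.** First let $Z$ be any smooth projective connected curve over $k=\overline{\mathbb F}_p$; we show $\mathrm{cd}_p\,\pi_1(Z)\le1$. Let $Z'$ be a connected étale cover of $Z$. Every class in $H^1_{\rm et}(Z'',\mathbb F_p)$, for $Z''\to Z'$ finite étale, dies on a finite étale cover. So the Hochschild–Serre sequence gives an injection $H^2(\pi_1(Z'),\mathbb F_p)\hookrightarrow H^2_{\rm et}(Z',\mathbb F_p)$. The Artin–Schreier sequence $0\to\mathbb F_p\to\mathcal O\xrightarrow{F-1}\mathcal O\to0$ and $H^2(Z',\mathcal O)=0$ give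
$$H^2_{\rm et}(Z',\mathbb F_p)=\mathrm{coker}\big(F-1\mid H^1(Z',\mathcal O)\big).$$
This is $0$: for a $p$-linear $F$ on a finite-dimensional $V$ over an algebraically closed field, $F-1$ is a homomorphism of algebraic groups $V\to V$ with differential $-1$, so its image is open, hence also closed, hence all of $V$. So $H^2(\pi_1(Z'),\mathbb F_p)=0$ for all $Z'$. A $p$-Sylow of $\pi_1(Z)$ is the intersection of the open subgroups containing it, and its $H^2$ with $\mathbb F_p$-coefficients is the direct limit of theirs, hence $0$. By Serre, *Galois Cohomology*, I.3–4, this gives $\mathrm{cd}_p\,\pi_1(Z)\le1$.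

Apply this to $Z=X/S$. The subgroup $\pi_1(X/S)\subset\pi$ has index prime to $p$, so it contains a $p$-Sylow of $\pi$, and $\mathrm{cd}_p(\pi)\le1$.

**Step 3: lifting to ${}_p\tilde G$.** The kernel of ${}_p\tilde G\to G$ is pro-$p$, so by *loc. cit.*, I.3.4, $\pi\to G$ lifts to $\pi\to{}_p\tilde G$. The image is a closed subgroup mapping onto $G$. As ${}_p\tilde G\to G$ is Frattini, the lift is surjective.

**Step 4: generators.** The covers $Z\to\mathbb P^1$ in Step 1 are branched only over $0,1,\infty$. As $Z\to X$ is étale, their inertia groups map isomorphically to those of $X$, hence have order prime to $p$. So $\pi$ is a quotient of the tame fundamental group of $\mathbb P^1\smallsetminus\{0,1,\infty\}$. By Grothendieck (SGA 1, XIII, Cor. 2.12) that group is topologically generated by $x_0,x_1,x_\infty$ with $x_0x_1x_\infty=1$, each generating an inertia group. Let $a,b$ be the images of $x_0,x_1$ in ${}_p\tilde G$. They topologically generate ${}_p\tilde G$ by Step 3. Inertia groups of $\pi$ map isomorphically to those of $G$, so $a$, $b$ and $ab$ (the image of $x_\infty^{-1}$) have finite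 order prime to $p$. The images of $a,b$ in $G$ generate inertia groups over $0$ and $1$. $\blacksquare$

## 11. Every prime: $\mathbb F_{p^3}\rtimes\mu_{p^2+p+1}$

**Corollary 13.** For every prime $p$ the conjecture fails for $G=\mathbb F_{p^3}\rtimes\mu_m$, $m=p^2+p+1$, with $\mathbf C$ four classes of elements of order $m$ and $K=\mathbb Q(\zeta_m)$. (Here the $p$-Sylows of ${}_p\tilde G$ are nonabelian free pro-$p$ groups, as they surject onto $\mathbb F_{p^3}$.)

*Proof.* We build a cover as in Theorem 12 with group $G$. Let $k=\overline{\mathbb F}_p$.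

**Step 1: the base curve.** Let $(e_1,e_2,e_3)=(1,p,p^2)$, and let $X$ be the smooth projective curve with function field $k(x,y)$, $y^m=x(1-x)^p$. Here $m$ is prime to $p$, and the exponents at $0,1,\infty$ are $1$, $p$ and $-(1+p)\equiv p^2\bmod m$, all prime to $m$. So $X\to\mathbb P^1$ is a connected $\mu_m$-cover, totally ramified exactly over $0,1,\infty$.

**Step 2: three holomorphic forms.** For $t\in\{1,p,p^2\}$ let $A,B,D\in\{1,\dots,m-1\}$ be the residues of $te_1,te_2,te_3$ mod $m$. Since $p^3\equiv1\bmod m$, they are a permutation of $1,p,p^2$, so $A+B+D=m$. Put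
$$f_t=y^t\,x^{-\lfloor te_1/m\rfloor}(1-x)^{-\lfloor te_2/m\rfloor},\qquad f_t^m=x^A(1-x)^B,\qquad \omega_t=f_t\frac{dx}{x(1-x)}.$$
A meromorphic form of weight $t$ under $y\mapsto\zeta y$ ($\zeta\in\mu_m$) is $f_th(x)\frac{dx}{x(1-x)}$ with $h\in k(x)$. Over $0$ we have $\mathrm{ord}\,x=m$, $\mathrm{ord}\,f_t=A$ and $\mathrm{ord}\,dx=m-1$, so the order of the form there is $A-1+m\,\mathrm{ord}_0h$. Over $1$ it is $B-1+m\,\mathrm{ord}_1h$. Over $\infty$ we have $\mathrm{ord}\,f_t=-(A+B)$ and $\mathrm{ord}\,dx=-m-1$, while $\frac1{x(1-x)}$ has order $2m$, so the order of the form is $m-1-(A+B)+m\,\mathrm{ord}_\infty h=D-1+m\,\mathrm{ord}_\infty h$. Elsewhere it is $\mathrm{ord}\,h$. As $0\le A-1,B-1,D-1<m$, the form is holomorphic if and only if $h$ has no pole, i.e. $h$ is constant. So the weight-$t$ eigenspace of $H^0(X,\Omega)$ is exactly $k\omega_t$.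

**Step 3: the Cartier operator $\mathcal C$ is bijective on $\langle\omega_1,\omega_p,\omega_{p^2}\rangle$.** Recall that $\mathcal C$ is additive, $\mathcal C(f^p\eta)=f\,\mathcal C(\eta)$, and $\mathcal C(x^rdx)=x^{(r+1)/p-1}dx$ if $p\mid r+1$ and $0$ otherwise. Let $t\equiv pt'\bmod m$ with $t,t'\in\{1,p,p^2\}$, and let $A',B',D'$ be the residues for $t'$. Then $pA'\equiv A$, etc., so we may write
$$pA'=A+mi,\qquad pB'=B+mj,\qquad pD'=D+ml,\qquad i,j,l\ge0.$$
Summing, $pm=m+m(i+j+l)$, so $i+j+l=p-1$. The functions $f_t$ and $f_{t'}^p\,x^{-i}(1-x)^{-j}$ have the same $m$-th power, so they agree up to a nonzero constant. Hence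
$$\omega_t=\text{const}\cdot\Big(\frac{f_{t'}}{x(1-x)}\Big)^p\,x^{p-1-i}(1-x)^{p-1-j}\,dx .$$
The polynomial $x^{p-1-i}(1-x)^{p-1-j}$ has degree less than $2p-1$, so only its coefficient of $x^{p-1}$ contributes. That coefficient is the coefficient of $x^i$ in $(1-x)^{p-1-j}$. So, up to a nonzero constant,
$$\mathcal C(\omega_t)=\text{const}\cdot(-1)^i\binom{p-1-j}{i}\,\omega_{t'}.$$
Since $0\le i\le p-1-j\le p-1$, the binomial coefficient is nonzero mod $p$. (The displayed coefficient is in $\mathbb F_p$, so its $p$-th root is itself.) So $\mathcal C$ permutes the three lines cyclically, and it is bijective.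

For $p=2$, $m=7$, the curve is $y^7=x(1-x)^2$. For $t'=1,2,4$ the triples $(A',B',D')$ are $(1,2,4),(2,4,1),(4,1,2)$, and $(i,j,l)=(0,0,1),(0,1,0),(1,0,0)$. The binomials are $\binom10,\binom00,\binom11$, all $1$.

**Step 4: a quotient $V$ of $\pi_1(X)$.** Serre duality pairs $H^0(X,\Omega)$ and $H^1(X,\mathcal O)$ $\mu_m$-invariantly, with $\langle F\eta,\omega\rangle=\langle\eta,\mathcal C\omega\rangle^p$. Let $H\subset H^1(X,\mathcal O)$ be the sum of the eigenspaces dual to $\omega_1,\omega_p,\omega_{p^2}$, of dimension $3$; it is $F$-stable. If $\eta\in H$ and $F\eta=0$, then $\eta$ is orthogonal to $\mathcal C\langle\omega_1,\omega_p,\omega_{p^2}\rangle=\langle\omega_1,\omega_p,\omega_{p^2}\rangle$, so $\eta=0$. So $F$ is injective on $H$, hence bijective. For a bijective $p$-linear map over an algebraically closed field, $W=H^{F=1}$ is an $\mathbb F_p$-form: $\dim_{\mathbb F_p}W=3$ and $W\otimes k=H$. By Artin–Schreier, $W\subset H^1(X,\mathcal O)^{F=1}=H^1(X,\mathbb F_p)=\mathrm{Hom}(\pi_1(X),\mathbb F_p)$, and $W$ is $\mu_m$-stable, as $\mu_m$ commutes with $F$. So the dual $V=\mathrm{Hom}(W,\mathbb F_p)$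 is a $\mu_m$-equivariant quotient of $\pi_1(X)$, with weights $1,p,p^2$ over $k$.

A generator of $\mu_m$ thus acts on $V$ with eigenvalues $\zeta,\zeta^p,\zeta^{p^2}$, where $\zeta$ has order $m$. As $m\mid p^3-1$ and $1<p<p^2<m$, $\zeta$ lies in $\mathbb F_{p^3}$ and has these three distinct conjugates over $\mathbb F_p$. So $V\cong\mathbb F_{p^3}$ with the generator acting as multiplication by $\zeta$. In particular, $\mu_m$ acts faithfully and irreducibly.

**Step 5: the cover with group $G$.** Let $X_V\to X$ be the connected étale cover with group $V$. It is Galois over $\mathbb P^1$, because $\pi_1(X)\to V$ is equivariant and so its kernel is stable under conjugation. Its group is an extension of $\mu_m$ by $V$, split by Schur–Zassenhaus, so it is $G=\mathbb F_{p^3}\rtimes\mu_m$. An element commuting with $V$ lies in $V$, and $v\in V$ commuting with $\mu_m$ has $(\zeta-1)v=0$. So $G$ is centerless. As $(\zeta-1)V=V$, $G^{ab}=\mu_m$, and $G$ is $p$-perfect. Also $p\mid|G|$. Since $X_V\to X$ is étale, the inertia groups over $0,1,\infty$ have order $m$, prime to $p$. Theorem 12 applied to $X_V$ gives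 $a,b$ of order $m$, and Theorem 10, with $N=m$, gives the claim.

For the parenthetical statement: the $p$-Sylow of ${}_p\tilde G$ is free pro-$p$, since ${}_p\tilde G$ is $p$-projective. It surjects onto $\mathbb F_{p^3}$, so it has rank at least $3$ and is nonabelian. $\blacksquare$

## 12. Simple groups: modular curves in characteristic $p$

**Corollary 14.** Let $p\ge5$ and let $\ell\ge5$ be a prime with $p\mid\ell^2-1$ (infinitely many for each $p$, e.g. $p=5$, $\ell=11$). The conjecture fails for $G=PSL_2(\mathbb F_\ell)$, the prime $p$, $\mathbf C=(C_2,C_2,C_3,C_3)$ with $C_i$ the class of elements of order $i$, and $K=\mathbb Q(\zeta_6)=\mathbb Q(\zeta_3)$.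

*Proof.* By Dirichlet's theorem there are infinitely many primes $\ell\equiv1\bmod p$; and $11^2-1=120$ is divisible by $5$.

**Step 1: the group.** $G$ is non-abelian simple of order $\ell(\ell^2-1)/2$, so it is centerless and $p$-perfect, and $p\mid|G|$ as $p$ is odd.

**Step 2: its classes.** We check that $C_2$ and $C_3$ are well defined, i.e. that $G$ has one class of elements of order $2$ and one of order $3$. Let $g\in SL_2(\mathbb F_\ell)$ have distinct eigenvalues in $\overline{\mathbb F}_\ell$. All matrices in $SL_2(\mathbb F_\ell)$ with the same trace are conjugate to $g$ in $GL_2(\mathbb F_\ell)$. The centralizer of $g$ there is $\mathbb F_\ell^\times\times\mathbb F_\ell^\times$ or $\mathbb F_{\ell^2}^\times$, on which the determinant (product or norm) is onto $\mathbb F_\ell^\times$. So they are conjugate in $SL_2(\mathbb F_\ell)$. An element of order $2$ of $G$ lifts to $g\neq\pm1$ with $g^2=\pm1$. As $g^2=1$ with $\det g=1$ forces $g=\pm1$ ($\ell$ is odd), we have $g^2=-1$ and trace $0$, with distinct eigenvalues. An element of order $3$ lifts, after changing sign if needed, to $g\ne1$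 with $g^3=1$. As $\ell\ne3$, $g$ has eigenvalues the two primitive cube roots of unity and trace $-1$. So there is one class in each case; in particular every element of order $3$ is conjugate to its inverse.

**Step 3: the cover.** By Igusa (*Fibre systems of Jacobian varieties III*, Amer. J. Math. 81 (1959)), in characteristic $p\ge5$, $p\ne\ell$, the cover $X(\ell)\to\mathbb P^1_j$ over $\overline{\mathbb F}_p$ is connected Galois with group $SL_2(\mathbb F_\ell)/\{\pm1\}$, ramified exactly over $j=1728,0,\infty$, with inertia of orders $2,3,\ell$. Here $p\ne\ell$ because $p\mid\ell^2-1$. The points $0$ and $1728=2^6\cdot3^3$ are distinct mod $p$. The orders $2,3,\ell$ are prime to $p$. Move $1728,0,\infty$ to $0,1,\infty$ and apply Theorem 12: there are $a,b\in{}_p\tilde G$ of orders $2$ and $3$, with $ab$ of order $\ell$, as in Theorem 10. The classes of $a^{-1},a,b,b^{-1}$ are $C_2,C_2,C_3,C_3$, and $N=6$. Theorem 10 gives an infinite $\mathbb Q(\zeta_6)$ component branch on which a Weigel cusp branch lies. $\blacksquare$
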